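\title{Deleting a prescribed number of terms without changing the sum in a finite commutative semigroup}

\begin{abstract}
For a finite commutative semigroup $\mathcal S$, the Davenport constant $\mathsf D(\mathcal S)$ is the length from which on some terms of any sequence can be deleted without changing its sum, and $\mathsf E(\mathcal S)$ is the length from which on exactly $\kappa(\mathcal S)$ terms can be deleted, where $\kappa(\mathcal S)$ is the least multiple of the exponent that is at least $|\mathcal S|$. Adhikari, Gao and Wang conjectured that $\mathsf E(\mathcal S)\le \mathsf D(\mathcal S)+\kappa(\mathcal S)-1$, as for groups. We disprove this by a semigroup with $40$ elements. We prove the sharp bound $\mathsf E(\mathcal S)\le \mathsf D(\mathcal S)+\kappa(\mathcal S)$ for archimedean semigroups and the bound $\mathsf E(\mathcal S)\le \mathsf D(\mathcal S)+\kappa(\mathcal S)-1+(d(\mathcal S)-1)$ in general, where $d(\mathcal S)$ is the largest Davenport constant of a maximal subgroup, and we show that $\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)$ is unbounded.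
\end{abstract}

\section{Introduction}

In a finite abelian group $G$, a long sequence has a nonempty subsequence with sum zero, and a longer one has such a subsequence with exactly $|G|$ terms. A semigroup need not have an identity element, but the statement ``the subsequence $W$ of $A$ has sum zero'' can be phrased without one: deleting $W$ from $A$ does not change the sum. This paper compares the two invariants that arise in this way.

\subsection*{The invariants}
Throughout, $\mathcal S$ is a finite commutative semigroup, written additively. A \emph{sequence} over $\mathcal S$ is an element $A=a_1a_2\cdot\ldots\cdot a_n$ of the free commutative monoid $\mathcal F(\mathcal S)$ with basis $\mathcal S$; repetition is allowed and order is irrelevant. Its \emph{length} is $|A|=n$ and its \emph{sum} is $\sigma(A)=a_1+\dots+a_n$. A \emph{subsequence} of $A$ is a divisor $B\mid A$ in $\mathcal F(\mathcal S)$; it is \emph{proper} if $B\ne A$, and $AB^{-1}$ denotes the sequence of the remaining terms. The empty sequence is allowed only when $\mathcal S$ has an identity element $0_{\mathcal S}$, and its sum is then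 $0_{\mathcal S}$. The sequence $A$ is \emph{reducible} if $\sigma(B)=\sigma(A)$ for some proper subsequence $B$, and \emph{irreducible} otherwise. The \emph{Davenport constant} $\mathsf D(\mathcal S)$ is the least positive integer $\ell$ such that every sequence of length at least $\ell$ is reducible. In a group $G$, cancellation shows that $A$ is reducible exactly when it has a nonempty subsequence with sum zero, so $\mathsf D(G)$ is the least $\ell$ such that every sequence of length $\ell$ has a nonempty zero-sum subsequence.

The \emph{period} of $a\in\mathcal S$ is the least positive integer $t$ such that $ra=(r+t)a$ for some $r>0$, and the \emph{exponent} $\exp(\mathcal S)$ is the least common multiple of all periods. If exactly $n$ terms are to be deleted from every long sequence, then $n$ must be a multiple of the exponent. Indeed, let $a$ have period $t$, let $ra=(r+n)a$ and write $n=jt+\rho$ with $0\le\rho<t$. For large $R$ we get $(R+\rho)a=(R+n)a=Ra$, so $\rho=0$. The substitute for the group order is therefore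
\[
\kappa(\mathcal S)=\Bigl\lceil\frac{|\mathcal S|}{\exp(\mathcal S)}\Bigr\rceil\exp(\mathcal S),
\]
the least multiple of $\exp(\mathcal S)$ that is at least $|\mathcal S|$. For a group, $\exp(G)$ divides $|G|$ and $\kappa(G)=|G|$. Call a positive integer $\ell$ \emph{good} if every sequence $A$ of length $\ell$ has a subsequence $B$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa(\mathcal S)$. The invariant $\mathsf E(\mathcal S)$ is the least good integer.

\subsection*{The conjecture}
Let $|A|=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$ and let $B\mid A$ be shortest with $\sigma(B)=\sigma(A)$. Then $B$ is irreducible, so $|B|\le\mathsf D(\mathcal S)-1$: \emph{at least} $\kappa(\mathcal S)$ terms can be deleted. The question is whether \emph{exactly} $\kappa(\mathcal S)$ terms can be deleted, that is, whether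
\begin{equation}\label{eq:conj}
\mathsf E(\mathcal S)\le \mathsf D(\mathcal S)+\kappa(\mathcal S)-1 .
\end{equation}
Two opposite kinds of semigroups suggest that the answer is yes. For a finite abelian group it is known that $\mathsf E(G)=\mathsf D(G)+|G|-1$ (a proof is given in Corollary~\ref{cor:group}). At the other extreme, let $\mathcal S=\{1,\dots,m,\infty\}$, where $x+y$ is the integer sum if this is at most $m$ and $\infty$ otherwise. All periods are $1$, so $\kappa(\mathcal S)=m+1$. Any $m+1$ terms have sum $\infty$, while $m$ terms equal to $1$ have sum $m$. Hence $1^{m+1}$ is irreducible and every longer sequence is reducible, so $\mathsf D(\mathcal S)=m+2$; in the same way the length $\kappa(\mathcal S)+m+1$ is good and no smaller length is, as the powers of $1$ show. Again $\mathsf E(\mathcal S)=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$. Adhikari, Gao and Wang \cite{AGW} conjectured that \eqref{eq:conj} holds for every finite commutative semigroup.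

\subsection*{Results}
The conjecture is false. The counterexamples combine the two extremes: one adds vectors in a box $\{0,\dots,m\}\times\{0,\dots,k\}$, and a sum that leaves the box is remembered only modulo $(\alpha,\beta)$.

\begin{theorem}\label{thm:counter}
Let $\alpha,\beta\ge2$, $\alpha+\beta-1\le k<\operatorname{lcm}(\alpha,\beta)$ and $m\ge\alpha\beta$ be integers. The semigroup $\mathcal S=\mathcal S(\alpha,\beta;m,k)$ of Definition~\ref{def:box} satisfies $\mathsf D(\mathcal S)=m+k+1$ and $\mathsf E(\mathcal S)\ge\mathsf D(\mathcal S)+\kappa(\mathcal S)$. In particular, \eqref{eq:conj} fails for $\mathcal S(2,3;6,4)$.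
\end{theorem}

A commutative semigroup is \emph{archimedean} if for all $x,y$ some multiple of $x$ lies in $y+\mathcal S$. A finite one is archimedean if and only if it has exactly one idempotent, that is, exactly one $e$ with $e+e=e$ (see Section~\ref{sec:arch}). For such semigroups \eqref{eq:conj} fails by at most $1$.

\begin{theorem}\label{thm:arch}
If $\mathcal S$ is archimedean, then $\mathsf E(\mathcal S)\le\mathsf D(\mathcal S)+\kappa(\mathcal S)$. This is sharp: equality holds for all semigroups of Theorem~\ref{thm:counter}.
\end{theorem}

For $\mathcal S=\mathcal S(2,3;6,4)$ the two theorems give $|\mathcal S|=40$, $\exp(\mathcal S)=6$, $\kappa(\mathcal S)=42$, $\mathsf D(\mathcal S)=11$ and $\mathsf E(\mathcal S)=53>52=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$.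

A \emph{subgroup} of $\mathcal S$ is a subsemigroup that is a group; its identity is an idempotent of $\mathcal S$. Each idempotent $e$ lies in a largest subgroup $H_e$, and these are the maximal subgroups of $\mathcal S$ (Section~\ref{sec:prelim}). Put $d(\mathcal S)=\max_e\mathsf D(H_e)$.

\begin{theorem}\label{thm:general}
Every finite commutative semigroup $\mathcal S$ satisfies
\[
\mathsf E(\mathcal S)\le\mathsf D(\mathcal S)+\kappa(\mathcal S)-1+\bigl(d(\mathcal S)-1\bigr).
\]
In particular $\mathsf E(\mathcal S)\le2\mathsf D(\mathcal S)+\kappa(\mathcal S)-2$, and \eqref{eq:conj} holds if all subgroups of $\mathcal S$ are trivial.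
\end{theorem}

The last term cannot be replaced by a constant.

\begin{theorem}\label{thm:unbounded}
The difference $\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)$ is unbounded over all finite commutative semigroups.
\end{theorem}

The proofs of Theorems~\ref{thm:counter} and~\ref{thm:unbounded} (Sections~\ref{sec:box} and~\ref{sec:unbounded}) are elementary counting. The two upper bounds (Sections~\ref{sec:arch} and~\ref{sec:general}) reduce to a theorem of Gao on groups, which is proved in Section~\ref{sec:gao}.

\section{Sequences, idempotents and subgroups}\label{sec:prelim}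

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] A sequence with a reducible subsequence is reducible. Hence $\mathsf D(\mathcal S)\le\ell$ as soon as every sequence of length $\ell$ is reducible.
\item[(b)] $\mathsf D(\mathcal S)\le|\mathcal S|+1$, and $\mathsf D(\mathcal S)\le|\mathcal S|$ if $\mathcal S$ has an identity.
\item[(c)] If $\ell$ is good, so is $\ell+1$. Hence $\mathsf E(\mathcal S)\ge\ell+1$ if $\ell$ is not good.
\item[(d)] For every $x\in\mathcal S$ there is $r\ge2$ such that $rx$ is idempotent.
\end{itemize}
\end{lemma}

\begin{proof}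
(a) If $A=A'A''$ and $B'$ is a proper subsequence of $A'$ with $\sigma(B')=\sigma(A')$, then $B'A''$ is a proper subsequence of $A$ with sum $\sigma(A)$.

(b) Let $A=a_1\cdot\ldots\cdot a_n$ and $s_i=a_1+\dots+a_i$. If $n>|\mathcal S|$, then $s_i=s_j$ for some $1\le i<j\le n$, and deleting $a_{i+1},\dots,a_j$ preserves the sum. If there is an identity, the additional partial sum $s_0=0_{\mathcal S}$ makes $n\ge|\mathcal S|$ sufficient.

(c) Let $|A|=\ell+1$ and let $a$ be a term of $A$. Choose $B'\mid Aa^{-1}$ with $\sigma(B')=\sigma(Aa^{-1})$ and $|B'|=\ell-\kappa(\mathcal S)$. Then $B=B'a$ has sum $\sigma(A)$ and length $|A|-\kappa(\mathcal S)$.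

(d) By finiteness $ix=(i+t)x$ for some $i,t\ge1$, and then $jx=(j+t)x$ for all $j\ge i$. If $r\ge\max(i,2)$ is a multiple of $t$, then $2rx=rx$.
\end{proof}

For an idempotent $e$ let $H_e$ be the set of $x\in\mathcal S$ such that $x+e=x$ and $x+y=e$ for some $y\in\mathcal S$. This set is closed under addition, it has identity $e$, and $y+e\in H_e$ is an inverse of $x$. So $H_e$ is a subgroup, and it contains every subgroup with identity $e$. A sequence over a group is \emph{zero-sum free} if it has no nonempty zero-sum subsequence; the longest such sequences have length $\mathsf D(G)-1$.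

\begin{lemma}\label{lem:subgroup}
\begin{itemize}
\item[(a)] If $K$ is a subgroup or a homomorphic image of a finite abelian group $G$, then $\mathsf D(K)\le\mathsf D(G)$.
\item[(b)] If $H$ is a subgroup of $\mathcal S$, then $\mathsf D(H)\le\mathsf D(\mathcal S)$ and $\exp(H)\mid\exp(\mathcal S)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A zero-sum free sequence over a subgroup is zero-sum free over $G$, and one over a homomorphic image lifts, term by term, to a zero-sum free sequence over $G$.

(b) Let $e$ be the identity of $H$. For $g\in H$ the equation $rg=(r+t)g$ means $tg=e$, so the period of $g$ is its order in $H$. For the inequality we may assume $\mathsf D(H)\ge2$. Let $U$ be zero-sum free over $H$ with $|U|=\mathsf D(H)-1$; we show that $U$ is irreducible over $\mathcal S$. Let $B$ be a proper subsequence with $\sigma(B)=\sigma(U)$. If $B$ is nonempty, cancellation in $H$ gives $\sigma(UB^{-1})=e$. If $B$ is empty, then $\sigma(U)=0_{\mathcal S}$ is an idempotent in $H$, so $\sigma(U)=e$. Both contradict the choice of $U$.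
\end{proof}

An \emph{ideal} of $\mathcal S$ is a nonempty subset $I$ with $I+\mathcal S\subseteq I$. In all our examples long sums fall into an ideal that is a group, and then a deletion must satisfy two separate conditions: what is left must still fall into the ideal, and what is deleted must be invisible in the group.

\begin{lemma}[Deletion criterion]\label{lem:delete}
Let $G$ be an ideal of $\mathcal S$ that is a group with identity $e$. Then $\varphi(x)=x+e$ is a homomorphism $\mathcal S\to G$ that fixes every element of $G$. Let $A=BW$ with $B,W$ nonempty.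
\begin{itemize}
\item[(i)] If $\sigma(B)\in G$ and $\varphi(\sigma(W))=e$, then $\sigma(B)=\sigma(A)$.
\item[(ii)] If $\sigma(A)\in G$ and $\sigma(B)=\sigma(A)$, then $\sigma(B)\in G$ and $\varphi(\sigma(W))=e$.
\end{itemize}
Moreover, any $\mathsf D(G)$ terms contain a nonempty subsequence $W$ with $\varphi(\sigma(W))=e$.
\end{lemma}

\begin{proof}
We have $x+e\in G$ because $G$ is an ideal, and $\varphi(x)+\varphi(y)=x+y+e+e=\varphi(x+y)$. In both (i) and (ii), $\sigma(B)\in G$, so $\sigma(A)=\sigma(B)+e+\sigma(W)=\sigma(B)+\varphi(\sigma(W))$. This is an equation in the group $G$, and both statements follow. For the last claim apply the definition of $\mathsf D(G)$ to the images of the terms under $\varphi$.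
\end{proof}

\section{Box monoids and the counterexample}\label{sec:box}

\begin{definition}\label{def:box}
Let $n_1,\dots,n_r$ and $m_1,\dots,m_r$ be positive integers. Let $Q=\{x\in\mathbb Z^r:0\le x_i\le m_i\text{ for all }i\}$ be the \emph{box}, let $P=\mathbb Z/n_1\oplus\dots\oplus\mathbb Z/n_r$, and let
\[
M=M(n_1,\dots,n_r;m_1,\dots,m_r)=Q\sqcup P .
\]
Let $\varphi\colon M\to P$ be coordinatewise reduction on $Q$ and the identity map on $P$. If $x,y\in Q$ and their coordinatewise sum lies in $Q$, let $x+y$ be that sum; in all other cases let $x+y=\varphi(x)+\varphi(y)\in P$. Let $\mathbf 0\in Q$ be the zero vector, not to be confused with $0_P\in P$, and let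
\[
\mathcal S(n_1,\dots,n_r;m_1,\dots,m_r)=M\setminus\{\mathbf 0\}.
\]
\end{definition}

\begin{lemma}\label{lem:box}
\begin{itemize}
\item[(a)] $M$ is a commutative monoid with identity $\mathbf 0$. The group $P$ is an ideal, and $\varphi(x)=x+0_P$ is the homomorphism of Lemma~\ref{lem:delete}.
\item[(b)] A sum $x_1+\dots+x_t$ in $M$ is the coordinatewise sum if all $x_i$ and their coordinatewise sum lie in $Q$, and it lies in $P$ otherwise. In particular, a sum of more than $m_1+\dots+m_r$ elements of $M\setminus\{\mathbf 0\}$ lies in $P$.
\item[(c)] The period of $x\in M$ is the order of $\varphi(x)$. The idempotents of $M$ are $\mathbf 0$ and $0_P$.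
\item[(d)] $\mathcal S=M\setminus\{\mathbf 0\}$ is a subsemigroup without identity, $\exp(\mathcal S)=\operatorname{lcm}(n_1,\dots,n_r)$ and $|\mathcal S|=\prod_i(m_i+1)-1+\prod_in_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) The operation is commutative, and $\varphi(x+y)=\varphi(x)+\varphi(y)$ in both cases of the definition. We show by induction on $t$ that every bracketing of $x_1+\dots+x_t$ is as described in (b). Let the outermost addition be $y+z$. It lies in $Q$ if and only if $y$, $z$ and their coordinatewise sum lie in $Q$. By induction this holds if and only if all $x_i$, the two partial coordinatewise sums and the total one lie in $Q$; as coordinates are nonnegative, the condition on the partial sums follows from that on the total. If $y+z\notin Q$, then $y+z=\varphi(y+z)=\varphi(x_1)+\dots+\varphi(x_t)$. So the value does not depend on the bracketing, and $t=3$ is associativity. The statements on $\mathbf 0$, $P$ and $x+0_P$ are read off from the definition. Finally, $t$ nonzero vectors of $Q$ have coordinates adding up to at least $t$, whereas those of a point of $Q$ add up to at most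 $m_1+\dots+m_r$.

(c) If $jx=(j+t)x$, then $t\varphi(x)=0_P$. Conversely let $t\varphi(x)=0_P$. For $x=\mathbf 0$ there is nothing to prove; otherwise $jx\in P$ for large $j$, and $(j+t)x=jx+t\varphi(x)=jx$. For $x\in Q\setminus\{\mathbf 0\}$, the element $x+x$ is the vector $2x\ne x$ or lies in $P$; the only idempotent of the group $P$ is $0_P$.

(d) By (b), $x+y=\mathbf 0$ forces $x=y=\mathbf 0$. An identity of $\mathcal S$ would be the idempotent $0_P$, but $x+0_P\in P$ differs from $x$ for $x\in Q\setminus\{\mathbf 0\}$. The exponent follows from (c), since $P\subseteq\mathcal S$.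
\end{proof}

\subsection*{Why one dimension is not enough}
Let $\mathcal S=\mathcal S(n;m)$, $b=1\in Q$ and $\kappa=\kappa(\mathcal S)$. The sequence $b^{m+\kappa}$ has its sum in $P$, and deleting $\kappa$ terms leaves the sum $m\in Q$. So $\mathsf E(\mathcal S)\ge m+\kappa+1$. To contradict \eqref{eq:conj} in this way we would need $\mathsf D(\mathcal S)\le m+1$. But $b^{m+n}$ is irreducible: by Lemma~\ref{lem:delete}(ii) the number of deleted terms is a positive multiple of $n$, and then at most $m$ terms remain and the sum is back in the box. So $\mathsf D(\mathcal S)\ge m+n+1$. The terms needed to leave the box and the terms available for deletion are of the same kind, and $\mathsf D(\mathcal S)$ pays for both.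

With two coordinates the two roles can be separated. A sequence may leave the box in the first direction and be shortened in the second, which keeps $\mathsf D(\mathcal S)$ small. On the other hand, an arithmetic condition can make the second direction useless when the number of deleted terms is prescribed.

\subsection*{The semigroup with 40 elements}
Let $\mathcal S=\mathcal S(2,3;6,4)$, $b=(1,0)$ and $q=(0,1)$. By Lemma~\ref{lem:box}(d), $|\mathcal S|=7\cdot5-1+6=40$ and $\exp(\mathcal S)=6$, so $\kappa(\mathcal S)=42$. The sum of $b^iq^j$ lies in $P$ if and only if $i\ge7$ or $j\ge5$, and the deletion of $b^wq^c$ is invisible in $P$ if and only if $2\mid w$ and $3\mid c$.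

The sequence $b^6q^4$ reaches the far corner of the box and is irreducible. One more term makes every $b^iq^j$ reducible. Let $i+j=11$. If $j\ge5$ and $i\ge2$, delete $b^2$. If $i\le1$, then $j\ge10$; delete $q^3$. If $j\in\{3,4\}$, then $i\ge7$; delete $q^3$. If $j\le2$, then $i\ge9$; delete $b^2$, which leaves at least seven terms $b$. Lemma~\ref{lem:split} extends this to all sequences and gives $\mathsf D(\mathcal S)=11$.

Now try to delete exactly $42$ terms $b^wq^c$ from $b^{48}q^4$, a sequence of length $52=11+42-1$ with sum in $P$. We need $c\in\{0,3\}$ and $w$ even. If $c=3$, then $w=39$ is odd. If $c=0$, then $b^6q^4$ remains, and its sum is in the box. So $52$ is not good and $\mathsf E(\mathcal S)\ge53$. The deletion of $q^3$, which made $b^7q^4$ reducible, is excluded by parity.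

\subsection*{The general case}
Let $M=M(\alpha,\beta;m,k)$ and $\mathcal S=M\setminus\{\mathbf 0\}$, so $P=\mathbb Z/\alpha\oplus\mathbb Z/\beta$. By Lemma~\ref{lem:delete}(i), a sequence is reducible once it splits into a part that leaves the box and a nonempty part with trivial image in $P$.

\begin{lemma}\label{lem:split}
Let $m\ge\alpha\beta$ and $k\ge\alpha+\beta-1$. Every sequence $Z$ over $\mathcal S$ with $|Z|\ge m+k+1$ factors as $Z=BC$ with $B,C$ nonempty, $\sigma(B)\in P$ and $\varphi(\sigma(C))=0_P$. Consequently $\sigma(Z)=\sigma(B)$ and $Z$ is reducible.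
\end{lemma}

\begin{proof}
We may assume $|Z|=m+k+1$, because further terms can be added to $B$ and $P$ is an ideal. By Lemma~\ref{lem:basic}(b), $\mathsf D(P)\le\alpha\beta\le m$, so any $m$ terms contain a nonempty $C$ with $\varphi(\sigma(C))=0_P$. In each case we choose $C$, put $B=ZC^{-1}$ and show $\sigma(B)\in P$.

If some term $z$ lies in $P$, choose $C$ among the other $m+k$ terms. Then $z\mid B$ and $\sigma(B)\in P$.

Now let all terms lie in $Q\setminus\{\mathbf 0\}$. Let $x$, $y$, $r$ be the numbers of terms of the forms $(i,0)$, $(0,j)$, $(i,j)$ with $i,j\ge1$, so that $x+y+r=m+k+1$. By Lemma~\ref{lem:box}(b), $\sigma(B)\in P$ if $B$ has $m+1$ terms with positive first coordinate or $k+1$ terms with positive second coordinate.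

\emph{Case $x\le m$.} Then $y+r\ge k+1$. Set aside $k+1$ terms with positive second coordinate and choose $C$ among the remaining $m$ terms. The terms set aside belong to $B$.

\emph{Case $x\ge m+1$ and $y\ge\beta$.} Since $\mathsf D(\mathbb Z/\beta)\le\beta$, any $\beta$ terms of the form $(0,j)$ contain a nonempty $C$ whose second coordinates add up to $0$ modulo $\beta$; then $\varphi(\sigma(C))=0_P$. All $x\ge m+1$ terms $(i,0)$ belong to $B$.

\emph{Case $x\ge m+1$ and $y\le\beta-1$.} Since $x\ge\alpha\ge\mathsf D(\mathbb Z/\alpha)$, there is a nonempty $C$ made of at most $\alpha$ terms $(i,0)$ whose first coordinates add up to $0$ modulo $\alpha$. The number of terms of $B$ with positive first coordinate is at least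
\[
x+r-\alpha=m+k+1-y-\alpha\ge m+k+2-\alpha-\beta\ge m+1,
\]
where the last step is the hypothesis $k\ge\alpha+\beta-1$.

The final statement is Lemma~\ref{lem:delete}(i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $b=(1,0)$ and $q=(0,1)$. Lemma~\ref{lem:split} gives $\mathsf D(\mathcal S)\le m+k+1$. The sequence $b^mq^k$ has sum $(m,k)$, and a proper subsequence $b^iq^j$ has sum $(i,j)\ne(m,k)$. So it is irreducible and $\mathsf D(\mathcal S)=m+k+1$.

Let $\lambda=\operatorname{lcm}(\alpha,\beta)=\exp(\mathcal S)$ and $\kappa=\kappa(\mathcal S)$, a positive multiple of $\lambda$. Put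
\[
A=b^{\,m+\kappa}q^{\,k},\qquad|A|=\mathsf D(\mathcal S)+\kappa-1,\qquad\sigma(A)\in P .
\]
Suppose that $W=b^wq^c\mid A$ satisfies $w+c=\kappa$ and $\sigma(AW^{-1})=\sigma(A)$. By Lemma~\ref{lem:delete}(ii), $\alpha\mid w$ and $\beta\mid c$. Since $\alpha\mid\kappa$, also $\alpha\mid\kappa-w=c$. So $\lambda\mid c$, and $c\le k<\lambda$ gives $c=0$ and $w=\kappa$. Then $AW^{-1}=b^mq^k$ has sum $(m,k)\notin P$, a contradiction. Thus $|A|$ is not good, and Lemma~\ref{lem:basic}(c) gives $\mathsf E(\mathcal S)\ge\mathsf D(\mathcal S)+\kappa$. The quadruple $(2,3,6,4)$ satisfies $2+3-1\le4<6$ and $6\ge2\cdot3$.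
\end{proof}

\begin{remark}
The two bounds on $k$ work against each other, and each is needed for its step. If $\beta-1\le k\le\alpha+\beta-2$, then $b^{m+\alpha}q^{\beta-1}$ is irreducible: an invisible deletion removes no $q$ and at least $\alpha$ terms $b$, and the rest has its sum in the box. Its length is at least $m+k+1$, so $\mathsf D(\mathcal S)\ge m+k+2$. If $k\ge\lambda$, then $W=b^{\kappa-\lambda}q^\lambda$ can be deleted from $A$, since $b^{m+\lambda}q^{k-\lambda}$ has its sum in $P$. The hypothesis $m\ge\alpha\beta$ enters only through $m\ge\mathsf D(P)$ and $m+1\ge\alpha$ in Lemma~\ref{lem:split}.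
\end{remark}

\section{Zero-sum subsequences of prescribed length in groups}\label{sec:gao}

Both upper bounds map a sequence to a group whose order is at most $\kappa(\mathcal S)$ but in general smaller. We therefore need zero-sum subsequences of every length $n\ge|G|$ divisible by $\exp(G)$. This is Theorem~\ref{thm:gao}, due to Gao \cite{Gao}. The proof rests on Scherk's theorem \cite{Scherk}, and we include proofs of both. In this section $G$ is a finite abelian group, and $X+Y=\{x+y:x\in X,\ y\in Y\}$.

\begin{lemma}[Scherk]\label{lem:scherk}
Let $X,Y\subseteq G$ with $0\in X\cap Y$. Suppose that $x+y=0$ with $x\in X$, $y\in Y$ forces $x=y=0$. Then $|X+Y|\ge|X|+|Y|-1$.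
\end{lemma}

\begin{proof}
Induction on $|Y|$; the case $Y=\{0\}$ is trivial. Let $y_0\in Y\setminus\{0\}$. If $X+Y\subseteq X$, then $X+y_0=X$ by finiteness, so $0=x+y_0$ for some $x\in X$, against the hypothesis. Hence there is $g\in X$ with $g+Y\not\subseteq X$. Put $X'=X\cup(g+Y)$ and $Y'=\{y\in Y:g+y\in X\}$. Then $0\in X'\cap Y'$, $|Y'|<|Y|$, and
\[
|X'|+|Y'|=|X\cup(g+Y)|+|X\cap(g+Y)|=|X|+|Y| .
\]
Let $x'\in X'$ and $y'\in Y'$. If $x'\in X$, then $x'+y'\in X+Y$, and $x'+y'=0$ forces $x'=y'=0$. If $x'\notin X$, then $x'=g+y$ with $y\in Y\setminus\{0\}$, and $x'+y'=(g+y')+y$ with $g+y'\in X$; this element lies in $X+Y$ and is nonzero because $y\ne0$. So $X',Y'$ satisfy the hypothesis, $X'+Y'\subseteq X+Y$, and $|X+Y|\ge|X'|+|Y'|-1=|X|+|Y|-1$.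
\end{proof}

\begin{lemma}\label{lem:short}
Let $h\ge1$ and let $U$ be a sequence over $G$ with $|U|\ge|G|$ in which every element occurs at most $h$ times. Then $U$ has a nonempty zero-sum subsequence of length at most $h$.
\end{lemma}

\begin{proof}
If $0\mid U$, take this term. Otherwise let $X_i$, for $1\le i\le h$, be the set of elements occurring at least $i$ times in $U$. These sets lie in $G\setminus\{0\}$, some may be empty, and they partition the terms of $U$, so $\sum_i|X_i|=|U|$. Let $Y_i=X_i\cup\{0\}$ and suppose that the claim fails. Let $c\in Y_1+\dots+Y_{i-1}$ and $d\in Y_i$ with $c+d=0$. If $d\ne0$, write $c=y_1+\dots+y_{i-1}$ with $y_j\in Y_j$; the nonzero elements among $y_1,\dots,y_{i-1},d$ form a nonempty zero-sum subsequence of $U$ of length at most $h$. So $d=0$ and $c=0$. Lemma~\ref{lem:scherk} and induction give $|Y_1+\dots+Y_i|\ge1+|X_1|+\dots+|X_i|$ for all $i$. For $i=h$ the right side is $1+|U|>|G|$, which is absurd.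
\end{proof}

\begin{theorem}[Gao]\label{thm:gao}
Let $\exp(G)\mid n$ and $n\ge|G|$. Every sequence over $G$ of length at least $n+\mathsf D(G)-1$ has a zero-sum subsequence of length $n$.
\end{theorem}

\begin{proof}
Let $|U|=n+\mathsf D(G)-1$. Adding a fixed $g$ to every term changes the sum of $n$ terms by $ng=0$; this is where $\exp(G)\mid n$ is used. So we may assume that $0$ has the largest multiplicity $h\ge1$, and we write $U=0^hV$ with $0\nmid V$. If $h\ge n$, take $0^n$. Otherwise the zeros serve as padding: it suffices to find a zero-sum subsequence of $V$ whose length lies in the interval $[n-h,n]$.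

Let $V_1\mid V$ be a zero-sum subsequence of maximal length, possibly empty. Then $VV_1^{-1}$ is zero-sum free, so $|V_1|\ge|V|-(\mathsf D(G)-1)=n-h$. If $|V_1|\le n$, we are done. Otherwise we shorten $V_1$ in steps too small to jump over the interval. As long as the current zero-sum sequence has length greater than $n\ge|G|$, Lemma~\ref{lem:short} provides a nonempty zero-sum subsequence of length at most $h$, and removing it leaves a zero-sum sequence. The first length that is at most $n$ is at least $n+1-h$.
\end{proof}

\begin{corollary}\label{cor:group}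
$\mathsf E(G)=\mathsf D(G)+|G|-1$.
\end{corollary}

\begin{proof}
In a group, $\sigma(AW^{-1})=\sigma(A)$ means $\sigma(W)=0$, so the upper bound is Theorem~\ref{thm:gao} with $n=|G|$. For $G=\{0\}$ both sides are $1$. Otherwise let $U$ be zero-sum free of length $\mathsf D(G)-1$. A zero-sum subsequence of $0^{|G|-1}U$ of length $|G|$ would contain a nonempty zero-sum subsequence of $U$, so $\mathsf D(G)+|G|-2$ is not good.
\end{proof}

\section{Archimedean semigroups}\label{sec:arch}

We first check the equivalence stated in the introduction. If $e$ is the only idempotent, then Lemma~\ref{lem:basic}(d) gives $rx=e=r'y\in y+\mathcal S$ with $r,r'\ge2$. Conversely, if $\mathcal S$ is archimedean and $e,f$ are idempotents, then $e=f+z$ for some $z$, so $e+f=e$, and by symmetry $e+f=f$.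

Let $e$ be the unique idempotent of $\mathcal S$ and $G=e+\mathcal S$. This is an ideal with identity $e$. If $rx=e$ with $r\ge2$, then $e+(r-1)x$ is an inverse of $e+x$, so $G$ is a group and Lemma~\ref{lem:delete} applies. Of its two conditions, the one on the deleted part is supplied by Theorem~\ref{thm:gao}. The point of having a single idempotent is that the condition on the remaining part depends only on its length.

\begin{proposition}\label{prop:arch}
Let $\mathcal S$ be archimedean and $\mathcal S\ne G$. Every sequence with sum outside $G$ is irreducible. If $N-1$ is the maximal length of such a sequence, then $2\le N\le\mathsf D(\mathcal S)$ and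
\[
\mathsf E(\mathcal S)\le\kappa(\mathcal S)+\max\bigl(N,\mathsf D(G)-1\bigr).
\]
\end{proposition}

\begin{proof}
The semigroup $\mathcal S$ has no identity, for an identity would be the idempotent $e$ and then $G=\mathcal S$. Let $Z$ be reducible, say $Z=BC$ with $B,C$ nonempty and $\sigma(B)=\sigma(Z)$. With $x=\sigma(B)$ and $c=\sigma(C)$ we have $x=x+c$, hence $x=x+rc$ for all $r\ge1$. Choosing $rc=e$ gives $\sigma(Z)=x+e\in G$. This proves the first claim, and $N-1\le\mathsf D(\mathcal S)-1$ follows. A single term outside $G$ shows $N-1\ge1$.

Let $\kappa=\kappa(\mathcal S)$, $L=\max(N,\mathsf D(G)-1)$ and $|A|=\kappa+L$. We have $|G|\le|\mathcal S|\le\kappa$, and $\exp(G)\mid\exp(\mathcal S)\mid\kappa$ by Lemma~\ref{lem:subgroup}(b). Theorem~\ref{thm:gao}, applied to the images of the terms of $A$ under $\varphi$, gives $W\mid A$ with $|W|=\kappa$ and $\varphi(\sigma(W))=e$. The sequence $B=AW^{-1}$ has length $L\ge N$, so $\sigma(B)\in G$. By Lemma~\ref{lem:delete}(i), $\sigma(B)=\sigma(A)$.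
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:arch}]
If $\mathcal S=G$, use Corollary~\ref{cor:group}. Otherwise $N\le\mathsf D(\mathcal S)$ and, by Lemma~\ref{lem:subgroup}(b), $\mathsf D(G)\le\mathsf D(\mathcal S)$, so Proposition~\ref{prop:arch} gives the bound. By Lemma~\ref{lem:box}(c), the semigroups of Theorem~\ref{thm:counter} have the single idempotent $0_P$. They are archimedean, and the two bounds on $\mathsf E(\mathcal S)$ coincide.
\end{proof}

\begin{remark}
Since $\mathsf D(G)-1\le\mathsf D(\mathcal S)-1$, Proposition~\ref{prop:arch} shows that \eqref{eq:conj} can fail for an archimedean semigroup only if $N=\mathsf D(\mathcal S)$. This is what Lemma~\ref{lem:split} achieves, with $N=m+k+1$. For the one-dimensional semigroups $\mathcal S(n;m)$ we have $N=m+1<\mathsf D(\mathcal S)$, so they satisfy \eqref{eq:conj}.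
\end{remark}

\section{A bound for every finite commutative semigroup}\label{sec:general}

In general the sum $s=\sigma(A)$ of a long sequence need not lie in a subgroup, so Lemma~\ref{lem:delete} is not available. We attach a group to $s$ instead. It acts on the elements from which $s$ can be reached and which can be reached from $s$.

Let $\mathcal S^1$ be $\mathcal S$ if $\mathcal S$ has an identity, and $\mathcal S$ with an identity adjoined otherwise. For $x,y\in\mathcal S$ write $x\le y$ if $x\in y+\mathcal S^1$, and $x\sim y$ if $x\le y$ and $y\le x$. The relation $\le$ is reflexive and transitive, so $\sim$ is an equivalence relation. If $x\le y$, then $x+z\le y+z$; hence $x\sim y$ implies $x+z\sim y+z$ for $z\in\mathcal S^1$. If $T\mid B$, then $\sigma(B)\le\sigma(T)$. For $s\in\mathcal S$ let $[s]$ be the class of $s$ and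
\[
\Lambda_s=\{c\in\mathcal S^1:s+c\sim s\}.
\]

\begin{example}
Let $\mathcal S=\mathbb Z/n\times\{0,1,\infty\}$, where $0$ is the identity of the second factor, $1+1=\infty$ and $\infty$ is absorbing. For $s=(0,1)$ the class $[s]=\mathbb Z/n\times\{1\}$ contains no idempotent and is not a subsemigroup. Yet $\Lambda_s=\mathbb Z/n\times\{0\}$ permutes it by translation, as a cyclic group of order $n$.
\end{example}

\begin{lemma}\label{lem:gamma}
Let $s\in\mathcal S$.
\begin{itemize}
\item[(a)] $\Lambda_s$ is a submonoid of $\mathcal S^1$. Each $c\in\Lambda_s$ induces a permutation $\pi_c\colon h\mapsto h+c$ of $[s]$, we have $\pi_{c+c'}=\pi_c\pi_{c'}$, and $\Gamma_s=\{\pi_c:c\in\Lambda_s\}$ is a finite abelian group.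
\item[(b)] $|\Gamma_s|=|[s]|\le|\mathcal S|$ and $\exp(\Gamma_s)\mid\exp(\mathcal S)$.
\item[(c)] $\mathsf D(\Gamma_s)\le d(\mathcal S)$.
\end{itemize}
\end{lemma}

\begin{proof}
Every $h\in[s]$ has the form $h=s+f$ with $f\in\mathcal S^1$.

(a) Let $c\in\Lambda_s$. For $h\in[s]$ we have $h+c\sim s+c\sim s$, so $\pi_c$ maps $[s]$ into itself. Since $s\le s+c$, there is $c^*\in\mathcal S^1$ with $s+c+c^*=s$. Adding $f$ gives $h+c+c^*=h$ for all $h\in[s]$, so $\pi_c$ is injective and hence a permutation of the finite set $[s]$. If $c,c'\in\Lambda_s$, then $s+c+c'=\pi_{c'}(\pi_c(s))\in[s]$, so $c+c'\in\Lambda_s$; the identity of $\mathcal S^1$ lies in $\Lambda_s$. Thus $\Gamma_s$ is a nonempty set of commuting permutations of a finite set, closed under composition, and therefore a group.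

(b) Consider the map $\Gamma_s\to[s]$, $\pi\mapsto\pi(s)$. It is surjective, because $h=s+f\in[s]$ means $f\in\Lambda_s$. It is injective, because $s+c=s+c'$ implies $h+c=h+c'$ for all $h=s+f$. If $c\in\Lambda_s\cap\mathcal S$ has period $t$, then $\pi_c^{\,r}=\pi_c^{\,r+t}$ for some $r$, so the order of $\pi_c$ divides $t$. An adjoined identity induces the trivial permutation.

(c) If $\Lambda_s\cap\mathcal S=\emptyset$, then $\Gamma_s$ is trivial and $\mathsf D(\Gamma_s)=1\le d(\mathcal S)$. Otherwise we look for a subgroup of $\mathcal S$ that maps onto $\Gamma_s$. Its identity should absorb an idempotent multiple of every $c\in\Lambda_s$, so let $e$ be the sum of all idempotents of $\Lambda_s$. It is an idempotent of $\Lambda_s$. It lies in $\mathcal S$, because an element of $\Lambda_s\cap\mathcal S$ has an idempotent multiple in $\Lambda_s\cap\mathcal S$ and $\mathcal S$ is an ideal of $\mathcal S^1$. For $c\in\Lambda_s$ choose $r\ge2$ with $rc$ idempotent. Then $rc$ is one of the summands of $e$, so $e+rc=e$, and $e+(r-1)c$ is an inverse of $e+c$ with respect to $e$. Hence $e+\Lambda_s$ is a subgroup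 of $\mathcal S$ with identity $e$, and $e+\Lambda_s\subseteq H_e$. From $\pi_e\pi_e=\pi_e$ we get $\pi_e=\mathrm{id}$, so $\pi_{e+c}=\pi_c$, and $g\mapsto\pi_g$ is a homomorphism from $e+\Lambda_s$ onto $\Gamma_s$. Lemma~\ref{lem:subgroup}(a) gives $\mathsf D(\Gamma_s)\le\mathsf D(e+\Lambda_s)\le\mathsf D(H_e)\le d(\mathcal S)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\kappa=\kappa(\mathcal S)$, $|A|=\kappa+\mathsf D(\mathcal S)+d(\mathcal S)-2$ and $s=\sigma(A)$. We reserve a short subsequence that already reaches the class $[s]$ and delete only from the rest, so that the sum never leaves $[s]$.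

Let $T\mid A$ have minimal length subject to $\sigma(T)\sim s$; it exists since $A$ qualifies, and it can be empty only if $\mathcal S$ has an identity. A proper subsequence of $T$ with the same sum would be shorter, so $T$ is irreducible and $|T|\le\mathsf D(\mathcal S)-1$. Put $V=AT^{-1}$. Then $|V|\ge\kappa+d(\mathcal S)-1\ge\kappa+\mathsf D(\Gamma_s)-1$ by Lemma~\ref{lem:gamma}(c). For every $B$ with $T\mid B\mid A$,
\begin{equation}\label{eq:sandwich}
s\le\sigma(B)\le\sigma(T)\le s,\qquad\text{so }\sigma(B)\in[s].
\end{equation}
For a term $c$ of $V$, \eqref{eq:sandwich} with $B=Tc$ gives $s+c\sim\sigma(T)+c\sim s$, that is, $c\in\Lambda_s$.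

By Lemma~\ref{lem:gamma}(b), $|\Gamma_s|\le\kappa$ and $\exp(\Gamma_s)\mid\kappa$. Theorem~\ref{thm:gao}, applied to the sequence of the $\pi_c$ over $\Gamma_s$, gives $W\mid V$ with $|W|=\kappa$ and $\pi_{\sigma(W)}=\mathrm{id}$. Let $B=AW^{-1}$. Then $T\mid B$, so $B$ is empty only if $\mathcal S$ has an identity, and $\sigma(B)\in[s]$ by \eqref{eq:sandwich}. Therefore $\sigma(A)=\sigma(B)+\sigma(W)=\pi_{\sigma(W)}(\sigma(B))=\sigma(B)$, and $|A|$ is good.

By Lemma~\ref{lem:subgroup}(b), $d(\mathcal S)\le\mathsf D(\mathcal S)$, which gives the second bound. If all subgroups are trivial, then $d(\mathcal S)=1$ and the first bound is \eqref{eq:conj}.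
\end{proof}

The proof spends $\mathsf D(\mathcal S)-1$ terms on $T$ and, separately, $\mathsf D(\Gamma_s)-1$ terms on the group step. For a group $T$ is empty and only the second cost occurs; if all subgroups are trivial, only the first occurs. The conjectured bound \eqref{eq:conj} allows $\mathsf D(\mathcal S)-1$ terms for both costs together.

\section{The excess over the conjectured bound is unbounded}\label{sec:unbounded}

By Theorems~\ref{thm:arch} and~\ref{thm:general}, a large excess requires several idempotents and subgroups with large Davenport constant. We multiply a two-dimensional box monoid by a one-dimensional one with generator $u$ and group $\mathbb Z/2$. Once the second box has been left, two spare terms $u$ make a sequence reducible, so the new factor raises $\mathsf D$ by little more than the size of its box. But when exactly $\kappa$ terms are deleted from $b^{m+\kappa}q^ku^v$, at most $\kappa-\alpha$ of them can be $b$. If the $q$'s are again useless, at least $\alpha$ spare terms $u$ are needed. The number of deleted $q$'s is now only forced to be even, rather than divisible by $\alpha$.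 So we take $\alpha$ even and $\beta$ odd and require $k<2\beta$, which is compatible with $k\ge\alpha+\beta-1$ for $\beta=\alpha+1$.

Fix an even $\alpha\ge2$ and put
\[
\beta=\alpha+1,\qquad k=2\beta-1,\qquad m=2\alpha\beta,\qquad L=m+k .
\]
Let $M=M(\alpha,\beta;m,k)$ with group $P$ and homomorphism $\varphi$, let $M'=M(2;L)$ with group $P'=\mathbb Z/2$ and homomorphism $\psi$, and let $\mathcal S=M\times M'$. This is a monoid, $G=P\times P'$ is an ideal and a group of order $2\alpha\beta$, and the homomorphism of Lemma~\ref{lem:delete} is $\varphi\times\psi$. Lemma~\ref{lem:split} applies to $M\setminus\{\mathbf 0\}$, since $m\ge\alpha\beta$ and $k=2\alpha+1\ge\alpha+\beta-1$.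

The period of $z\in\mathcal S$ is the order of its image in $G$. Indeed, $jz=(j+t)z$ forces the order to divide $t$; and if $t$ is the order, then for large $j$ each coordinate of $jz$ is the identity or lies in $P$ or $P'$, and is unchanged by adding $tz$. Hence $\exp(\mathcal S)=\exp(G)=\operatorname{lcm}(\alpha,\beta,2)=\alpha\beta$, because $\alpha$ is even and coprime to $\alpha+1$.

\begin{lemma}\label{lem:prodD}
$\mathsf D(\mathcal S)\le m+k+L+3$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a) it suffices to show that every $Z$ with $|Z|=m+k+L+3$ is reducible. If $0_{\mathcal S}\mid Z$, delete this term. Otherwise write $Z=Z_1Z_2Z_{12}$, where $Z_1$ consists of the terms in which only the first coordinate differs from the identity, $Z_2$ of those in which only the second does, and $Z_{12}$ of those in which both do. Let $p_1,p_2,p_{12}$ be the lengths.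

\emph{Case $p_1\ge m+k+1$.} The first coordinates of $Z_1$ form a reducible sequence by Lemma~\ref{lem:split}, and all second coordinates are the identity. So $Z_1$ is reducible, and so is $Z$.

\emph{Case $p_1\le m+k$ and $p_2\ge2$.} Then $p_2+p_{12}\ge L+3$. Since $\mathsf D(P')\le2$, two terms of $Z_2$ contain a nonempty $C$ whose second coordinates have trivial image in $P'$. In $ZC^{-1}$ at least $L+1$ terms have a second coordinate different from the identity, so the second coordinate of $\sigma(ZC^{-1})$ lies in $P'$ by Lemma~\ref{lem:box}(b). By Lemma~\ref{lem:delete}(i) for $M'$, it equals the second coordinate of $\sigma(Z)$. The first coordinate of $\sigma(C)$ is the identity. So $\sigma(ZC^{-1})=\sigma(Z)$.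

\emph{Case $p_1\le m+k$ and $p_2\le1$.} Then $p_{12}\ge L+2$. Set aside $L+1=m+k+1$ terms of $Z_{12}$. By Lemma~\ref{lem:box}(b), applied in each coordinate, their sum lies in $G$; this is the reason for the choice $L=m+k$. There remain $m+k+2\ge2\alpha\beta\ge\mathsf D(G)$ terms, which explains $m=2\alpha\beta$, and they contain a nonempty $C$ whose sum has trivial image in $G$. The sum of $ZC^{-1}$ lies in the ideal $G$, and Lemma~\ref{lem:delete}(i) gives $\sigma(ZC^{-1})=\sigma(Z)$.
\end{proof}

\begin{lemma}\label{lem:prodE}
$\mathsf E(\mathcal S)\ge\kappa(\mathcal S)+m+k+L+\alpha+1$.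
\end{lemma}

\begin{proof}
Let $\kappa=\kappa(\mathcal S)$, a positive multiple of $\alpha\beta$. Let $b,q,u\in\mathcal S$ have first coordinates $(1,0)$, $(0,1)$, $(0,0)$ and second coordinates $0$, $0$, $1$, all taken in the boxes. Put
\[
A=b^{\,m+\kappa}q^{\,k}u^{\,L+\alpha}.
\]
Then $\sigma(A)\in G$. Suppose that $W=b^wq^cu^v\mid A$ satisfies $w+c+v=\kappa$ and $\sigma(AW^{-1})=\sigma(A)$, and apply Lemma~\ref{lem:delete}(ii).

First, $\sigma(AW^{-1})\in G$. In the first coordinate, $k-c\le k$ terms $q$ cannot leave the box, so $m+\kappa-w\ge m+1$, that is, $w\le\kappa-1$. In the second coordinate, $L+\alpha-v\ge L+1$, that is, $v\le\alpha-1$.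

Second, $\sigma(W)$ has trivial image in $G$, so $\alpha\mid w$, $\beta\mid c$ and $2\mid v$. As $\kappa$, $w$ and $v$ are even, $c$ is even. As $\beta$ is odd, $2\beta\mid c$, and $c\le k=2\beta-1$ gives $c=0$. Then $v=\kappa-w$ is a multiple of $\alpha$ with $v\le\alpha-1$, so $v=0$ and $w=\kappa$, contradicting $w\le\kappa-1$.

Thus $|A|=\kappa+m+k+L+\alpha$ is not good, and Lemma~\ref{lem:basic}(c) finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
By Lemmas~\ref{lem:prodD} and~\ref{lem:prodE},
\[
\mathsf E(\mathcal S)-\bigl(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1\bigr)\ge(m+k+L+\alpha+1)-(m+k+L+2)=\alpha-1,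
\]
and $\alpha$ is an arbitrary positive even integer.
\end{proof}

Since $\alpha-1\ge1$ and $M\times M'$ has an identity, \eqref{eq:conj} fails for monoids as well.

\begin{thebibliography}{9}

\bibitem{AGW}
Sukumar Das Adhikari, Weidong Gao, Guoqing Wang,
\emph{Erd\H{o}s-Ginzburg-Ziv theorem for finite commutative semigroups},
arXiv:1309.5588 (2013).

\bibitem{Gao}
W. Gao,
\emph{On zero-sum subsequences of restricted size II},
Discrete Math. 271 (2003).

\bibitem{Scherk}
Scherk,
Problem 4466,
Amer. Math. Monthly 62 (1955).

\end{thebibliography}
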